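# Infinite groups whose left and right quotient sets always have equal size

## 1. Two and three translates of $\{1,s\}$ in the infinite dihedral group

Let $D_\infty=\langle r,s \mid s^2=1,\ srs=r^{-1}\rangle$. Every element is uniquely of the form $r^m$ or $sr^m$ with $m\in\mathbb Z$. The calculation rule is $r^ms=sr^{-m}$, and each $sr^m$ is its own inverse, since $sr^msr^m=r^{-m}r^m=1$.

Fix a finite set $M\subset\mathbb Z$ and put
$$A=\{r^m : m\in M\}\cup\{sr^m : m\in M\}.$$
We compute all quotients $xy^{-1}$ and all quotients $x^{-1}y$ with $x,y\in A$. For $m,m'\in M$,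
$$r^m(r^{m'})^{-1}=r^{m-m'},\quad sr^m(sr^{m'})^{-1}=r^{m'-m},\quad sr^m(r^{m'})^{-1}=sr^{m-m'},\quad r^m(sr^{m'})^{-1}=sr^{m'-m},$$
$$(r^m)^{-1}r^{m'}=r^{m'-m},\quad (sr^m)^{-1}sr^{m'}=r^{m'-m},\quad (sr^m)^{-1}r^{m'}=sr^{m+m'},\quad (r^m)^{-1}sr^{m'}=sr^{m+m'}.$$
So the quotients $xy^{-1}$ consist of the rotations $r^e$ and the reflections $sr^e$ with $e\in M-M$. The quotients $x^{-1}y$ consist of the rotations $r^e$ with $e\in M-M$ and the reflections $sr^e$ with $e\in M+M$.

Take $M=\{0,1\}$, so $A=\{1,r,s,sr\}$. Here $M-M=\{0,\pm1\}$ and $M+M=\{0,1,2\}$, so there are $3+3=6$ quotients of either kind.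

Take $M=\{0,1,3\}$, so $A=\{1,r,r^3,s,sr,sr^3\}$. Here $M-M=\{0,\pm1,\pm2,\pm3\}$ has $7$ elements and $M+M=\{0,1,2,3,4,6\}$ has $6$. There are $7+7=14$ quotients $xy^{-1}$, but only $7+6=13$ quotients $x^{-1}y$.

In an abelian group the two sets are the same. In $D_\infty$ even their sizes can differ, although a set of four elements of the above shape did not show it. In which infinite groups do the sizes never differ?

## 2. Balanced and $n$-balanced groups, and the two theorems

For a subset $A$ of a group $G$ write
$$AA^{-1}=\{xy^{-1}:x,y\in A\},\qquad A^{-1}A=\{x^{-1}y:x,y\in A\}.$$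
Both sets are closed under inversion, because $(xy^{-1})^{-1}=yx^{-1}$ and $(x^{-1}y)^{-1}=y^{-1}x$. If $A\neq\emptyset$, both contain $1$.

**Definition.** An infinite group $G$ is *balanced* if $|AA^{-1}|=|A^{-1}A|$ for every finite subset $A\subset G$. A finite group is balanced if the same holds for all its subsets. A group is *$n$-balanced* if $|AA^{-1}|=|A^{-1}A|$ for all subsets $A$ with exactly $n$ elements. We also say that a single finite set $A$ is balanced if $|AA^{-1}|=|A^{-1}A|$, and unbalanced otherwise.

Section 1 says that $D_\infty$ is not $6$-balanced. At the other end, every group is $n$-balanced for $n\le 3$. To see this, note first that replacing $A$ by $Ag$ leaves $AA^{-1}$ unchanged and conjugates $A^{-1}A$ by $g$, so we may assume $1\in A$. The cases $n\le 1$ are trivial, and for $A=\{1,x\}$ both sets are $\{1,x,x^{-1}\}$. For $A=\{1,x,y\}$ with $1,x,y$ distinct, put $T=\{1,x^{\pm1},y^{\pm1}\}$. Then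
$$AA^{-1}=T\cup\{(xy^{-1})^{\pm1}\},\qquad A^{-1}A=T\cup\{(x^{-1}y)^{\pm1}\}.$$
Now $xy^{-1}\in T$ exactly when $y=x^2$ or $x=y^2$, and the same holds for $x^{-1}y$ (check the five elements of $T$ one by one). If neither element lies in $T$, each side gains one or two elements, according to whether $xy^{-1}$, respectively $x^{-1}y$, is an involution. But $y^{-1}x=y^{-1}(xy^{-1})y$ is conjugate to $xy^{-1}$ and inverse to $x^{-1}y$, so the gains are equal.

An *elementary abelian $2$-group* is a group in which $x^2=1$ for all $x$. Such a group is abelian and is a vector space over the field with two elements, hence a direct sum of copies of the cyclic group $C_2$. We write $(C_2)^\infty$ for such a sum over an infinite index set of any cardinality. The *quaternion group* is $Q_8=\langle x,y\mid x^4=1,\ x^2=y^2,\ y^{-1}xy=x^{-1}\rangle$, of order $8$.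

**Theorem A.** The infinite balanced groups are exactly the infinite abelian groups and the groups $Q_8\times E$ with $E$ an infinite elementary abelian $2$-group, i.e. $Q_8\times(C_2)^\infty$.

**Theorem B.** For an infinite group $G$ and any fixed $n\ge6$ the following are equivalent:

1. $G$ is balanced;
2. $G$ is $n$-balanced;
3. $G$ is abelian or $G\cong Q_8\times E$ with $E$ an infinite elementary abelian $2$-group;
4. $AA^{-1}=A^{-1}A$ for every subset $A\subseteq G$.

The bound $6$ is best possible: the infinite dihedral group (more generally every generalized dihedral group) is $n$-balanced for all $n\le5$, but $D_\infty$ is not balanced.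

The problem comes from Haran Mouli and Pramana Saldin, "Classification of Finite Groups With Equal Left and Right Quotient Sets", arXiv:2509.04717 (2025). Its statement allows two known facts: the finite balanced groups are precisely the finite abelian groups, the groups $Q_8\times(C_2)^n$ with $n\ge0$, and $D_6,D_8,D_{10},Q_{12},Q_{16},C_4\ltimes C_4,Q_{20}$ (here $D_{2n}$ is dihedral of order $2n$, $Q_{4n}$ is dicyclic of order $4n$, and $C_4\ltimes C_4$ is the non-abelian semidirect product); and $Q_8\times(C_2)^\infty$ is balanced. We shall need neither.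

The finite list suggests a first approach. A subgroup of a balanced group is balanced, so all finite subgroups of an infinite balanced group are on the list, and one might hope to read off $G$ from them. This stops at once for groups with few finite subgroups. In $D_\infty$ every rotation $\neq1$ has infinite order and the product of two distinct reflections is a rotation $\ne1$, so every finite subgroup has order at most $2$ and is balanced. Yet $D_\infty$ is not balanced. We have to work with sets, not with finite subgroups.

The implications $(4)\Rightarrow(1)\Rightarrow(2)$ are trivial. Section 3 proves $(3)\Rightarrow(4)$. Section 4 shows that $n$-balanced implies $k$-balanced for $k\le n$, so that only $4$- and $6$-element sets will be needed. Section 5 deals with the number $6$. Sections 6 to 8 prove that an infinite group which is both $4$-balanced and $6$-balanced satisfies (3).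

Two standard tools are used. The *infinite Ramsey theorem*: if the $q$-element subsets of an infinite set are colored with finitely many colors, there is an infinite subset all of whose $q$-element subsets have the same color (we need $q=2,3$). And *Zorn's lemma*.

## 3. In $Q_8\times E$ the two quotient sets coincide

This section proves $(3)\Rightarrow(4)$. If $G$ is abelian there is nothing to prove. Let $G=Q_8\times E$, let $z$ be the central involution of $Q_8$, and let $A\subseteq G$ be any subset, finite or not. We show that membership of an element $g$ in either set is the same condition, separately for central and for noncentral $g$.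

**Central elements.** Let $g\in Z(G)=\langle z\rangle\times E$. For $x,y\in A$ we have
$$g=xy^{-1}\iff x=gy=yg\iff y^{-1}x=g .$$
So $g\in AA^{-1}$ if and only if $g\in A^{-1}A$.

**Noncentral elements.** Let $g\notin Z(G)$. Then $g=qe$ with $q\in Q_8$ of order $4$ and $e\in E$, so $g^2=q^2=z$ and $g^{-1}=zg$. Consider the quotient map $G\to G/\langle z\rangle$. The preimage of the image of $g$ is $\{g,zg\}=\{g,g^{-1}\}$. Since $AA^{-1}$ is closed under inversion, it contains both or neither of these. Hence $g\in AA^{-1}$ if and only if the image of $g$ lies in the image of $AA^{-1}$, and the same holds for $A^{-1}A$. But $G/\langle z\rangle$ is elementary abelian, in particular abelian, so $AA^{-1}$ and $A^{-1}A$ have the same image. Therefore $g\in AA^{-1}$ if and only if $g\in A^{-1}A$.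

This proves $AA^{-1}=A^{-1}A$. For a concrete instance take $A=\{i,j\}\subset Q_8$: here $ij^{-1}=-k$ and $i^{-1}j=-k$, and both sets are $\{1,k,-k\}$.

## 4. Adjoining a far-away element

This section shows that the difference $|AA^{-1}|-|A^{-1}A|$ does not change when one generic element is added.

**Lemma 1.** Let $G$ be infinite and $A\subset G$ a finite nonempty set. If $g\notin AA^{-1}A$ and $A'=A\cup\{g\}$, then $|A'|=|A|+1$ and
$$|A'A'^{-1}|-|A'^{-1}A'|=|AA^{-1}|-|A^{-1}A|.$$
Hence an infinite $n$-balanced group is $k$-balanced for all $k\le n$.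

*Proof.* Since $A\subseteq AA^{-1}A$, we have $g\notin A$. As $1\in AA^{-1}\cap A^{-1}A$,
$$A'A'^{-1}=AA^{-1}\cup(Ag^{-1}\cup gA^{-1}),\qquad A'^{-1}A'=A^{-1}A\cup(A^{-1}g\cup g^{-1}A).$$

First, in each union the new part is disjoint from the old part. If $xg^{-1}=yw^{-1}$ with $x,y,w\in A$, then $g=wy^{-1}x\in AA^{-1}A$. If $x^{-1}g=y^{-1}w$, then $g=xy^{-1}w\in AA^{-1}A$. Both are excluded, so $Ag^{-1}\cap AA^{-1}=\emptyset$ and $A^{-1}g\cap A^{-1}A=\emptyset$. Taking inverses gives $gA^{-1}\cap AA^{-1}=\emptyset$ and $g^{-1}A\cap A^{-1}A=\emptyset$.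

Second, the new parts have equal size. Each of $Ag^{-1},gA^{-1},A^{-1}g,g^{-1}A$ has $|A|$ elements. An element of $Ag^{-1}\cap gA^{-1}$ can be written $xg^{-1}=gy^{-1}$ for a unique pair $(x,y)\in A^2$, so the size of this intersection is the number of $(x,y)\in A^2$ with $xg^{-1}y=g$. An element of $A^{-1}g\cap g^{-1}A$ can be written $x^{-1}g=g^{-1}y$ for a unique pair $(x,y)\in A^2$, and $x^{-1}g=g^{-1}y$ is equivalent to $g=xg^{-1}y$. The two intersections therefore have the same size, and so do the two new parts.

For the last assertion, let $A$ have $k<n$ elements. If $k=0$ there is nothing to show. Otherwise $AA^{-1}A$ is finite and $G$ is infinite, so a suitable $g$ exists. Repeat until the set has $n$ elements. Its difference is $0$, so the difference for $A$ is $0$. $\square$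

## 5. Generalized dihedral groups and sets of at most five elements

This section proves the last part of Theorem B.

**Definition.** Let $B$ be an abelian group. The *generalized dihedral group* of $B$ is $D=B\rtimes\langle s\rangle$ with $s^2=1$ and $sxs=x^{-1}$ for all $x\in B$. For $B=\mathbb Z$ this is $D_\infty$.

Every finite $A\subset D$ has the form $A=A_0\cup sA_1$ with finite $A_0,A_1\subseteq B$. For $x,y\in B$ we have $(sx)^{-1}=sx$ and $xs=sx^{-1}$. Hence, for $x\in A_0$ and $y,y'\in A_1$,
$$x(sy)^{-1}=xsy=s\,yx^{-1},\qquad sy\,x^{-1}=s\,yx^{-1},\qquad sy(sy')^{-1}=sysy'=y^{-1}y',$$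
$$x^{-1}sy=s\,xy,\qquad (sy)^{-1}x=s\,yx,\qquad (sy)^{-1}sy'=y^{-1}y'.$$
So
$$AA^{-1}=(A_0A_0^{-1}\cup A_1A_1^{-1})\cup sA_1A_0^{-1},\qquad A^{-1}A=(A_0A_0^{-1}\cup A_1A_1^{-1})\cup sA_1A_0,$$
and, since $B$ and $sB$ are disjoint,
$$|AA^{-1}|-|A^{-1}A|=|A_1A_0^{-1}|-|A_1A_0|. \tag{1}$$

Suppose $|A|\le5$. Then one of $A_0,A_1$ has at most two elements. A set $T\subseteq B$ with at most two elements is a translate of $T^{-1}$: we have $\{x,y\}^{-1}=(xy)^{-1}\{x,y\}$ and $\{x\}^{-1}=x^{-2}\{x\}$, and the empty set is trivial. If $|A_0|\le2$, then $A_1A_0^{-1}$ is a translate of $A_1A_0$. If $|A_1|\le2$, then $|A_1A_0^{-1}|=|A_1^{-1}A_0|$ by inversion, and $A_1^{-1}A_0$ is a translate of $A_1A_0$. Either way (1) is $0$. So every generalized dihedral group is $n$-balanced for all $n\le5$. On the other hand, Section 1 gives a $6$-element set in $D_\infty$ with $14\ne13$, so $D_\infty$ is not balanced. Hence $6$ cannot be replaced by $5$ in Theorem B.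

## 6. An element with infinitely many conjugates

### 6.1. Counting with translates of $\{1,a\}$

Look again at Section 1. The unbalanced set is a union of translates $\{1,a\}t_i$ with $a=s$ and $t_i=1,r,r^3$. In general, for $a\in G$ put
$$P=\{1,a,a^{-1}\},$$
so $P=P^{-1}$, and $|P|\in\{2,3\}$ if $a\neq1$. For elements $t_1,t_2,\dots$ write $y_i=t_i^{-1}at_i$ and
$$L_{ij}=\{1,a\}\,t_it_j^{-1}\,\{1,a^{-1}\},\quad R_{ij}=t_i^{-1}Pt_j,\quad B_{ij}=L_{ij}\cup L_{ji},\quad D_{ij}=R_{ij}\cup R_{ji}.$$
Then $L_{ij}^{-1}=L_{ji}$ and $R_{ij}^{-1}=R_{ji}$, so $B_{ij}$ and $D_{ij}$ are closed under inversion. Also $L_{ii}=\{1,a\}\{1,a^{-1}\}=P$, while $R_{ii}=\{1,y_i,y_i^{-1}\}$. For a finite index set $I$ and $A_I=\bigcup_{i\in I}\{1,a\}t_i$ we get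
$$A_IA_I^{-1}=P\cup\bigcup_{\{i,j\}\subset I}B_{ij},\qquad A_I^{-1}A_I=\bigcup_{i\in I}R_{ii}\cup\bigcup_{\{i,j\}\subset I}D_{ij}, \tag{2}$$
where $\{i,j\}$ runs over pairs with $i\ne j$. The second formula uses $\{1,a^{-1}\}\{1,a\}=P$.

The diagonal terms behave differently on the two sides. On the left $a$ appears once, however many translates we take. On the right each translate contributes its own conjugate $y_i^{\pm1}$. Suppose that the pieces in (2) are disjoint apart from $1\in R_{ii}$, that $|B_{ij}|=c$ and $|D_{ij}|=d$ for all pairs, and that $|I|=m$. Then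
$$|A_IA_I^{-1}|=|P|+c\tbinom m2,\qquad |A_I^{-1}A_I|=1+(|P|-1)m+d\tbinom m2. \tag{3}$$

The natural first attempt is to take two translates and hope that the extra conjugate makes the sizes different. Both of the following examples defeat it.

In $D_\infty$ with $a=s$ and $t_i=r^{m_i}$, where $m_i=0,1,3$, put $\delta=|m_i-m_j|$. Then $B_{ij}=\{r^{\pm\delta},sr^{\pm\delta}\}$ and $D_{ij}=\{r^{\pm\delta},sr^{m_i+m_j}\}$, with $\delta$ and $m_i+m_j$ each taking three different values, and $R_{ii}=\{1,sr^{2m_i}\}$. The pieces are disjoint as required (the differences are $1,2,3$; the exponents $m_i+m_j$ are $1,3,4$ and the exponents $2m_i$ are $0,2,6$). So $c=4$, $d=3$, $|P|=2$. Two translates give $6=6$, three give $14\neq13$.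

In the free group on $a,t_1,t_2,t_3$, all the words written down in $L_{ij},R_{ij}$ are reduced and distinct, so $c=8$, $d=6$, $|P|=3$. Two translates give $11=11$, three give $27\ne25$.

With two translates, (3) only says $c-d=|P|-1$, and this can happen. But the unknown $c-d$ enters with the factor $\binom m2$, while the diagonal grows like $m$. Two values of $m$ eliminate the unknown: equality in (3) for $m=2$ and $m=3$ reads
$$c-d=|P|-1,\qquad 3(c-d)=2(|P|-1), \tag{4}$$
which forces $|P|=1$. So the task is to find infinitely many $t_i$ for which the pieces are disjoint and $c,d$ do not depend on the pair.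

**Proposition 2.** If some $a\in G$ has infinitely many conjugates, then $G$ contains an unbalanced set of size $4$ or $6$.

The proof occupies 6.2 to 6.4. Clearly $a\neq1$.

### 6.2. Choosing the translates

**Step 1: a greedy choice.** This step removes every coincidence that can be removed by forbidding finitely many values. Choose $u_1,u_2,\dots\in G$ such that the elements $u_m^{-1}au_m$ are pairwise distinct. Then the $u_m$ are distinct as well, so for any finite set $F$ only finitely many $m$ satisfy $u_m\in F$ or $(u_m^{-1}au_m)^{\pm1}\in F$. We choose $t_1,t_2,\dots$ inductively from among the $u_m$. Given $t_1,\dots,t_{n-1}$, choose $t_n$ such that for all indices $i,j,k,l<n$: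

* (G1) $y_n\notin R_{ij}$ and $y_n^{-1}\notin R_{ij}$ (here $i=j$ is allowed);
* (G2) $L_{in}\cap B_{kl}=\emptyset$ if $k\neq l$;
* (G3) $R_{in}\cap R_{kl}=\emptyset$ (here $k=l$ is allowed).

This is possible. Condition (G1) excludes finitely many values of $y_n^{\pm1}$. If (G2) fails, then $\alpha t_it_n^{-1}\beta=g$ with $\alpha\in\{1,a\}$, $\beta\in\{1,a^{-1}\}$, $g\in B_{kl}$, so $t_n=\beta g^{-1}\alpha t_i$ is one of finitely many elements. If (G3) fails, then $t_i^{-1}pt_n=g$ with $p\in P$, $g\in R_{kl}$, so $t_n=p^{-1}t_ig$ is one of finitely many elements.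

By (G1) with $i=j$, we have $y_n\ne y_i^{\pm1}$ for $i<n$, hence $y_i\ne y_j^{\pm1}$ for all $i\neq j$. Consequently
$$t_i\notin\langle a\rangle t_j\qquad(i\neq j), \tag{5}$$
because $t_i=a^et_j$ would give $y_i=t_j^{-1}a^{-e}\,a\,a^et_j=y_j$.

**What the greedy choice cannot reach.** We also need $L_{in}\cap L_{nk}=\emptyset$ and $R_{in}\cap R_{nk}=\emptyset$ for distinct $i,k<n$. Here $t_n$ occurs on both sides of the equation, and the solutions $t_n$ need not form a finite set. For instance, let $H=\langle x,y\mid yxy^{-1}=x^{-1}\rangle$ (a semidirect product $\mathbb Z\rtimes\mathbb Z$) and let $G=H*\langle a\rangle$ be the free product with an infinite cyclic group. The conjugates $t^{-1}at$ with $t\in H$ are pairwise distinct. Let the $u_m$ be $1$, $y^2$, and $yx^n$ for $n\ge3$, and start with $t_1=1$, $t_2=y^2$, which satisfies (G1) to (G3). Since $yx^n=x^{-n}y$ and $y^2$ is central in $H$, we have $(yx^n)^2=x^{-n}y\,yx^n=y^2$. So for every later choice $t_n$ we get $t_2t_n^{-1}=t_n=t_nt_1^{-1}$, an element of $L_{2n}\cap L_{n1}$. No choice of $t_n$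 from the list helps; an earlier element has to be thrown away. Ramsey's theorem does this in general.

**Step 2: discarding indices by Ramsey's theorem for triples.** This step makes the mixed intersections empty. For distinct $i,k,n$ we claim:
$$\text{if } L_{in}\cap L_{nk}\neq\emptyset\ \text{ or }\ R_{in}\cap R_{nk}\ne\emptyset,\ \text{ then }\ t_k\in P\,t_nt_i^{-1}P\,t_n. \tag{6}$$
In the first case $\alpha t_it_n^{-1}\beta=\alpha't_nt_k^{-1}\beta'$ with $\alpha,\alpha'\in\{1,a\}$ and $\beta,\beta'\in\{1,a^{-1}\}$. Put $p=\alpha^{-1}\alpha'\in P$ and $q=\beta'\beta^{-1}\in P$. Then $t_it_n^{-1}=p\,t_nt_k^{-1}q$, which rearranges to $t_k=q\,t_nt_i^{-1}p\,t_n$. In the second case $t_i^{-1}pt_n=t_n^{-1}qt_k$ with $p,q\in P$, so $t_k=q^{-1}t_nt_i^{-1}p\,t_n$. Both elements lie in $Pt_nt_i^{-1}Pt_n$.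

The condition $t_k\in P\,t_nt_i^{-1}P\,t_n$ is symmetric in $i$ and $k$: from $t_k=p\,t_nt_i^{-1}q\,t_n$ we get $t_i=q\,t_nt_k^{-1}p\,t_n$. Color a triple $i<k<n$ red if $t_k\in P\,t_nt_i^{-1}P\,t_n$, and blue otherwise.

There is no infinite set of indices all of whose triples are red. Indeed, take $i<k_1<\dots<k_{10}<n$ in such a set. The ten elements $t_{k_1},\dots,t_{k_{10}}$ all lie in $P\,t_nt_i^{-1}P\,t_n$, which has at most $9$ elements. So two of them are equal, contrary to (5). By Ramsey's theorem for triples there is an infinite set $J_0$ of indices all of whose triples are blue. By (6) and the symmetry, for all distinct $i,k<n$ in $J_0$ (in either order),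
$$L_{in}\cap L_{nk}=\emptyset,\qquad R_{in}\cap R_{nk}=\emptyset. \tag{7}$$
Inverting, also $L_{ni}\cap L_{kn}=\emptyset$ and $R_{ni}\cap R_{kn}=\emptyset$.

**Step 3: making the sizes constant by Ramsey's theorem for pairs.** This step provides the constants $c,d$ in (3). Color a pair $\{i,j\}\subset J_0$ by $(|B_{ij}|,|D_{ij}|)$. Since $|B_{ij}|\le8$ and $|D_{ij}|\le6$, there are finitely many colors. So there are an infinite subset $J\subseteq J_0$ and constants $c,d$ with $|B_{ij}|=c$ and $|D_{ij}|=d$ for all $i\neq j$ in $J$.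

### 6.3. Disjointness of the pieces

This part checks what formula (3) needs. All indices are in $J$, with $i\ne j$ and $k\neq l$.

**(a) $B_{ij}\cap P=\emptyset$.** If $\alpha t_it_j^{-1}\beta\in P$ with $\alpha,\beta\in P$, then $t_it_j^{-1}\in\langle a\rangle$, contrary to (5). This covers $L_{ij}$, and $L_{ji}$ by exchanging $i$ and $j$.

**(b) $B_{ij}\cap B_{kl}=\emptyset$ if $\{i,j\}\ne\{k,l\}$.** Let $n$ be the largest index involved. If $n$ lies in only one of the pairs, we may call that pair $\{i,n\}$, and then $k,l<n$. Now $L_{in}\cap B_{kl}=\emptyset$ by (G2), and by inversion $L_{ni}\cap B_{kl}=\emptyset$. Otherwise the pairs are $\{i,n\}$ and $\{k,n\}$ with $i\neq k$ both less than $n$, and there are four intersections to consider.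

* Suppose $L_{in}\cap L_{kn}\ne\emptyset$. As in Step 2, $t_it_n^{-1}=p\,t_kt_n^{-1}q$ with $p,q\in P$, that is, $t_k^{-1}p^{-1}t_i=t_n^{-1}qt_n$. If $q=1$, then $t_i=pt_k$, contrary to (5). If $q=a^{\pm1}$, then $y_n^{\pm1}=t_k^{-1}p^{-1}t_i\in R_{ki}$, contrary to (G1).
* $L_{ni}\cap L_{nk}=\emptyset$ follows by inversion.
* $L_{in}\cap L_{nk}=\emptyset$ and $L_{ni}\cap L_{kn}=\emptyset$ by (7).

**(c) $D_{ij}\cap R_{kk}=\emptyset$ for every $k\in J$.** Since $R_{kk}=R_{kk}^{-1}$, it suffices to take $i<j$ and to show $R_{ij}\cap R_{kk}=\emptyset$. Suppose $t_i^{-1}pt_j=t_k^{-1}qt_k$ with $p,q\in P$.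

* If $k=j$, then $t_i^{-1}p=t_j^{-1}q$, so $p^{-1}t_i=q^{-1}t_j$, contrary to (5).
* If $k=i$, then $pt_j=qt_i$, contrary to (5).
* If $k<j$ and $k\neq i$, this contradicts (G3) for the index $n=j$.
* If $k>j$ and $q=1$, then $t_i=pt_j$, contrary to (5).
* If $k>j$ and $q=a^{\pm1}$, then $y_k^{\pm1}\in R_{ij}$, contrary to (G1) for the index $n=k$.

**(d) $D_{ij}\cap D_{kl}=\emptyset$ if $\{i,j\}\neq\{k,l\}$.** Let $n$ be the largest index. If it lies in only one pair, say $\{i,n\}$, then $R_{in}\cap D_{kl}=\emptyset$ by (G3), and $R_{ni}\cap D_{kl}=\emptyset$ by inversion. Otherwise the pairs are $\{i,n\},\{k,n\}$ with $i\ne k$. If $t_i^{-1}pt_n=t_k^{-1}qt_n$, then $p^{-1}t_i=q^{-1}t_k$, contrary to (5). So $R_{in}\cap R_{kn}=\emptyset$, and by inversion $R_{ni}\cap R_{nk}=\emptyset$. The mixed intersections are empty by (7).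

**(e) The diagonal terms.** $R_{ii}=t_i^{-1}Pt_i$ has $|P|$ elements. For $i\neq j$ we have $R_{ii}\cap R_{jj}=\{1\}$, because $y_i\ne y_j^{\pm1}$.

### 6.4. The contradiction for $4$ and $6$ elements

For $I\subset J$ with $|I|=m$ the set $A_I=\{t_i,at_i:i\in I\}$ has $2m$ elements, by (5) and $a\neq1$. By (2) and (a) to (e), formula (3) holds for $A_I$. If $A_I$ were balanced both for some $I$ with $m=2$ and for some $I$ with $m=3$, then (4) would hold, and $3(|P|-1)=2(|P|-1)$ would give $|P|=1$, contrary to $a\ne1$. So there is an unbalanced set of size $4$ or $6$. $\square$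

## 7. Commuting translates when all conjugacy classes are finite

If every conjugacy class is finite, the conjugates $y_i$ must repeat, and the construction of Section 6 is not available. But now centralizers are large, and we can translate by elements that commute with everything in sight.

Here is the pattern in an example. Let $G=D_8\times(C_2)^\infty$, where $D_8=\langle r,s\mid r^4=s^2=1,\ srs=r^{-1}\rangle$, and let $e,f$ be independent elements of $(C_2)^\infty$. Consider
$$A'=\{1,s\}\cup\{1,s\}rf,\qquad A''=\{1,s\}\cup\{1,s\}e\cup\{1,s\}rf.$$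
We sort quotients by their $(C_2)^\infty$-component. For $A''$, the quotients $xy^{-1}$ have $D_8$-components $\{1,s\}$ over $1$, $\{1,s\}$ over $e$, and $\{r^{\pm1},sr^{\pm1}\}$ over each of $f$ and $ef$. That makes $2+2+4+4=12$. The quotients $x^{-1}y$ have $D_8$-components $\{1,s,r^{-1}sr\}=\{1,s,sr^2\}$ over $1$, $\{1,s\}$ over $e$, and $\{r,r^{-1},sr\}$ over each of $f$ and $ef$. That makes $3+2+3+3=11$. For $A'$ the counts are $2+4=6$ and $3+3=6$. The part over $1$ detects that $r^{-1}sr\notin\{1,s\}$, and again the smaller set alone fails to show it. The proof compares two sets of this shape.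

**Proposition 3.** Let $G$ be an infinite group in which all conjugacy classes are finite, and suppose that $G$ is $4$-balanced and $6$-balanced. Then $b^{-1}ab\in\{a,a^{-1}\}$ for all $a,b\in G$.

*Proof.* We may assume $a\ne1$.

**Step 1: an infinite abelian group $K$ centralizing $a$ and $b$.** The elements of $K$ will be the translates. The size of a conjugacy class is the index of a centralizer, and a finite intersection of subgroups of finite index has finite index. So centralizers of finite subsets of $G$ have finite index. In particular $C=C_G(a)\cap C_G(b)$ has finite index in $G$ and is infinite. By Zorn's lemma $C$ has a maximal abelian subgroup $M$. Suppose $M$ were finite. Then $C\cap C_G(M)$ would have finite index in $G$, hence be infinite, hence contain some $x\notin M$. The group $\langle M,x\rangle$ would be an abelian subgroup of $C$ larger than $M$, a contradiction. So $M$ is infinite; put $K=M$.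

Squaring is a homomorphism $K\to K$. We distinguish two cases.

* Case I: $\{k^2:k\in K\}$ is infinite.
* Case II: squaring on $K$ has finite image. Then its kernel is infinite, and we replace $K$ by this kernel. So $K$ is an infinite elementary abelian $2$-group.

**Step 2: choosing $k_1,k_2,k_3\in K$.** This step makes the pieces over different quotients $k_ik_j^{-1}$ disjoint. Let $X=\{1,a\}$ and
$$X_1=X_2=X,\qquad X_3=Xb.$$
Let $S$ be the union of all $X_iX_j^{-1}$ and $X_i^{-1}X_j$ with $1\le i,j\le3$. It is finite, and $1\in S=S^{-1}$. Let $F_0=SS\cap K$. This is a finite set with $F_0=F_0^{-1}$, and $F_0\supseteq S\cap K$ because $1\in S$; also $1\in F_0$. Let $\mathcal L$ be the list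
$$\text{Case I: } (1,\ k_ik_j^{-1}\ (i\neq j)),\ 7\text{ members};\qquad \text{Case II: } (1,\ k_1k_2,\ k_1k_3,\ k_2k_3).$$
We want $gh^{-1}\notin F_0$ whenever $g,h$ stand at different places of $\mathcal L$.

*Case I.* There is an infinite set $R\subset K$ on which squaring is injective: pick one $k$ for each square. The quotients of two members at different places are, up to inversion, of the forms
$$k_ik_j^{-1},\qquad k_i^2k_j^{-2},\qquad k_i^{2}k_j^{-1}k_l^{-1}\quad(\{i,j,l\}=\{1,2,3\}).$$
Indeed, the quotient of a member and $1$ is of the first form up to inversion. For two members $k_ik_j^{-1}$ and $k_{i'}k_{j'}^{-1}$, the quotient $k_ik_j^{-1}k_{i'}^{-1}k_{j'}$ is of the first form if $i=i'$ or $j=j'$, and of the second if $i=j'$ and $j=i'$. The remaining possibilities are $i=j'$, $j\neq i'$, giving $k_i^2k_j^{-1}k_{i'}^{-1}$, and $j=i'$, $i\ne j'$, giving $k_j^{-2}k_ik_{j'}$. (Two pairs from $\{1,2,3\}$ always share an index.)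

Choose $k_1\in R$. Then choose $k_2\in R$ with $k_1k_2^{-1}\notin F_0$ and $k_1^2k_2^{-2}\notin F_0$. This excludes finitely many values of $k_2$ and of $k_2^2$, hence finitely many $k_2\in R$. All the other quotients in the list of forms contain $k_3$ to the power $\pm1$ or $\pm2$. Requiring them to avoid $F_0$ excludes finitely many values of $k_3$ and of $k_3^2$, hence finitely many $k_3\in R$. Choose a $k_3\in R$ that is not excluded. Since $F_0=F_0^{-1}$, inverses are taken care of.

*Case II.* Every element of $K$ is its own inverse, so the product of two different entries among $k_1k_2,k_1k_3,k_2k_3$ is the third. All quotients of members at different places are therefore among $k_1k_2,k_1k_3,k_2k_3$. Choose $k_1\in K$, then $k_2$ with $k_1k_2\notin F_0$, then $k_3$ with $k_1k_3,k_2k_3\notin F_0$. Each time only finitely many elements are excluded.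

**Step 3: the sets $A'$ and $A''$.** This step sets up the two sets and splits their quotient sets into disjoint pieces. Put
$$A'=X_1k_1\cup X_3k_3,\qquad A''=X_1k_1\cup X_2k_2\cup X_3k_3.$$
If $xk_i=x'k_j$ with $i\ne j$, $x\in X_i$, $x'\in X_j$, then $k_jk_i^{-1}=x'^{-1}x\in S\cap K\subseteq F_0$, contrary to Step 2 (compare with the member $1$). So $|A'|=4$ and $|A''|=6$.

Since $K$ is abelian and centralizes $\langle a,b\rangle$,
$$X_ik_i(X_jk_j)^{-1}=X_iX_j^{-1}\cdot k_ik_j^{-1},\qquad (X_ik_i)^{-1}X_jk_j=X_i^{-1}X_j\cdot k_jk_i^{-1}. \tag{8}$$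
All the sets in (8) are contained in sets $Sg$ with $g\in\mathcal L$. For $g,h$ at different places of $\mathcal L$, the sets $Sg$ and $Sh$ are disjoint: $\sigma g=\sigma'h$ with $\sigma,\sigma'\in S$ would give $gh^{-1}=\sigma^{-1}\sigma'\in SS\cap K=F_0$. So we may count separately over each member of $\mathcal L$.

**Step 4: the count.** This step compares the two sets. We have
$$XX^{-1}=X^{-1}X=P,\qquad X_3X_3^{-1}=Xbb^{-1}X^{-1}=P,\qquad X_3^{-1}X_3=b^{-1}X^{-1}Xb=b^{-1}Pb.$$
Put $w=|P\cup b^{-1}Pb|$. Over the member $1$ the products give $P$ for the quotients $xy^{-1}$, and $P\cup b^{-1}Pb$ for the quotients $x^{-1}y$, for both $A'$ and $A''$.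

*Case I.* Let $u=|XX_3^{-1}|=|X_3X^{-1}|$ and $v=|X^{-1}X_3|=|X_3^{-1}X|$, the equalities being by inversion. The pairs $(1,3)$ and $(2,3)$ contribute $2u$ each to the first count and $2v$ each to the second. The pair $(1,2)$ contributes $2|P|$ to both. Hence
$$|A'A'^{-1}|=|P|+2u,\qquad |A'^{-1}A'|=w+2v,$$
$$|A''A''^{-1}|=|P|+2|P|+4u,\qquad |A''^{-1}A''|=w+2|P|+4v.$$

*Case II.* Now $k_ik_j^{-1}=k_jk_i^{-1}$, so the two products of a pair lie over the same member. Let $u=|XX_3^{-1}\cup X_3X^{-1}|$ and $v=|X^{-1}X_3\cup X_3^{-1}X|$. Then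
$$|A'A'^{-1}|=|P|+u,\qquad |A'^{-1}A'|=w+v,$$
$$|A''A''^{-1}|=|P|+|P|+2u,\qquad |A''^{-1}A''|=w+|P|+2v.$$

Since $G$ is $4$-balanced and $6$-balanced, both $A'$ and $A''$ are balanced. In Case I this says $|P|-w=2(v-u)=4(v-u)$, in Case II it says $|P|-w=v-u=2(v-u)$. In both cases $u=v$ and $w=|P|$. So $P\cup b^{-1}Pb$ has only $|P|$ elements, that is, $b^{-1}Pb\subseteq P$. As $b^{-1}ab\neq1$, we get $b^{-1}ab\in P\setminus\{1\}=\{a,a^{-1}\}$. $\square$

## 8. Groups in which every conjugate of $a$ is $a$ or $a^{-1}$

This section finishes the classification. Let $G$ be an infinite nonabelian group that is $4$-balanced and $6$-balanced. By Proposition 2 all conjugacy classes of $G$ are finite, and by Proposition 3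
$$b^{-1}ab\in\{a,a^{-1}\}\qquad\text{for all }a,b\in G. \tag{9}$$
We show $G\cong Q_8\times E$ with $E$ an infinite elementary abelian $2$-group.

**Step 1: a copy of $Q_8$ in $G$.** Fix noncommuting $a,b\in G$. By (9), $b^{-1}ab=a^{-1}\neq a$ and $a^{-1}ba=b^{-1}$. We compute $a^{-1}b^{-1}ab$ in two ways:
$$a^{-1}(b^{-1}ab)=a^{-2},\qquad (a^{-1}b^{-1}a)b=b\cdot b=b^2.$$
So $a^{-2}=b^2$. Conjugating this equation by $b$ gives $a^2=b^2$, since $b^{-1}a^{-2}b=a^2$. Hence $a^2=b^2=a^{-2}$, so $a^4=1$, and $a^2\neq1$ because $a^{-1}\ne a$. The relations $a^4=1$, $a^2=b^2$, $b^{-1}ab=a^{-1}$ show that $Q=\langle a,b\rangle$ is a homomorphic image of $Q_8$. It is nonabelian, whereas proper quotients of $Q_8$ have order at most $4$ and are abelian. So $Q\cong Q_8$.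

**Step 2: $G=QC$ with $C=C_G(a)\cap C_G(b)$.** This step reduces everything to the centralizer $C$ of $Q$. Let $g\in G$. By (9), $g^{-1}ag=a^{\pm1}$ and $g^{-1}bg=b^{\pm1}$. All four sign patterns are induced by elements of $Q$: conjugation $x\mapsto q^{-1}xq$ sends $(a,b)$ to $(a,b)$ for $q=1$, to $(a,b^{-1})$ for $q=a$, to $(a^{-1},b)$ for $q=b$, and to $(a^{-1},b^{-1})$ for $q=ab$. For the last one, $(ab)^{-1}a(ab)=b^{-1}ab=a^{-1}$ and $(ab)^{-1}b(ab)=b^{-1}(a^{-1}ba)b=b^{-1}b^{-1}b=b^{-1}$. Choose $q\in Q$ inducing the same pattern as $g$. Then $gq^{-1}$ commutes with $a$ and $b$, so $gq^{-1}\in C$ and $g\in CQ=QC$.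

**Step 3: $C$ is elementary abelian.** This step applies (9) to $az$ with $z\in C$. We have $b^{-1}(az)b=a^{-1}z$, and by (9) this lies in $\{az,(az)^{-1}\}=\{az,a^{-1}z^{-1}\}$. Since $a^{-1}\ne a$, it is not $az$. So $a^{-1}z=a^{-1}z^{-1}$ and $z^2=1$.

**Step 4: splitting off $E$.** This step turns $G=QC$ into a direct product. The element $a^2=b^2$ commutes with $a$ and $b$, so it is an involution in $C$. As $C$ is a vector space over the field with two elements, we can write $C=\langle a^2\rangle\times E$. Then $G=QC=QE$ because $a^2\in Q$, and $E$ centralizes $Q$. Moreover $Q\cap C$ is the center $\langle a^2\rangle$ of $Q$, so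
$$Q\cap E\subseteq(Q\cap C)\cap E=\langle a^2\rangle\cap E=1.$$
Therefore $G=Q\times E\cong Q_8\times E$, and $E$ is infinite because $G$ is.

**Proof of Theorem B.** The implication $(3)\Rightarrow(4)$ is Section 3, and $(4)\Rightarrow(1)\Rightarrow(2)$ is trivial. For $(2)\Rightarrow(3)$, let $G$ be infinite and $n$-balanced with $n\ge6$. By Lemma 1, $G$ is $4$-balanced and $6$-balanced. So $G$ is abelian, or Steps 1 to 4 give $G\cong Q_8\times E$ with $E$ an infinite elementary abelian $2$-group. The statement about the bound $6$ was proved in Section 5. $\blacksquare$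

**Proof of Theorem A.** This is the equivalence of (1) and (3) in Theorem B. $\blacksquare$
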